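\title{Equality of the critical points in ellipses percolation}

\begin{abstract}
In the ellipses model, ellipses of width one, uniform direction and random length of law $\rho$ are centered at the points of a planar Poisson process of intensity $u$. The vacant set stops percolating at a density $u_c$ and the covered set starts percolating at a density $\bar u_c$. We prove that $u_c=\bar u_c$ whenever $\rho$ has a finite second moment. This confirms a conjecture of Teixeira and Ungaretti for tails $\rho[r,\infty)\asymp r^{-\alpha}$ with $\alpha>2$. Among such tails, equality fails exactly at $\alpha=2$. For $\alpha>2$ we also determine the order of the connection probability of the covered set below the critical point, prove exponential decay for the vacant set above it, and bound crossing probabilities from below at the critical point. The proof combines finite-size criteria, an affine comparison of the model with itself, a Russo--Seymour--Welsh argument and the OSSS inequality.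
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $\rho$ be a probability measure on $[1,\infty)$. For $z=(x,\theta,r)\in\mathbb{R}^2\times[0,\pi)\times[1,\infty)$ let $K(z)$ be the closed ellipse centered at $x$ whose major axis has length $r$ and makes the angle $\theta$ with the horizontal axis, and whose minor axis has length $1$. We write $r(z)=r$ and call it the length of the ellipse. For a density $u>0$ let $\omega$ be a Poisson point process with intensity $u\mu$, where
\[
\mu=dx\otimes\frac{d\theta}{\pi}\otimes\rho(dr),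
\]
and let $P_u$ be its law. Thus the centers form a Poisson process of intensity $u$ in the plane, and each center carries an independent uniform direction and an independent length of law $\rho$. The \emph{covered set} is $\mathcal{E}=\bigcup_{z\in\omega}K(z)$ and the \emph{vacant set} is $\mathcal{V}=\mathbb{R}^2\setminus\mathcal{E}$. A set \emph{percolates} if it has an unbounded connected component. With the conventions $\sup\emptyset=0$ and $\inf\emptyset=\infty$, define
\[
u_c(\rho)=\sup\{u>0:\ P_u[\mathcal{V}\text{ percolates}]>0\},\qquad
\bar u_c(\rho)=\inf\{u>0:\ P_u[\mathcal{E}\text{ percolates}]>0\}.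
\]
Raising $u$ adds ellipses, so $\mathcal{E}$ grows and $\mathcal{V}$ shrinks: $u_c$ is the density at which unbounded vacant components disappear, and $\bar u_c$ is the density at which unbounded covered components appear.

We write $\rho[r,\infty)\asymp r^{-\alpha}$ if there is a constant $c_\rho\ge1$ with
\begin{equation}\label{eq:tail}
c_\rho^{-1}r^{-\alpha}\le\rho[r,\infty)\le c_\rho\, r^{-\alpha}\qquad\text{for all } r\ge1 .
\end{equation}
For such laws the following facts are known; they are the background of the question.
\begin{enumerate}
\item[(F1)] For $\alpha\in(0,1]$ the plane is almost surely completely covered.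
\item[(F2)] For $\alpha\in(1,2)$, the set $\mathcal{V}$ is nonempty but does not percolate for any $u>0$, while $\mathcal{E}$ percolates for every $u>0$.
\item[(F3)] For $\alpha>2$, the set $\mathcal{V}$ percolates for all small $u>0$ and $\mathcal{E}$ percolates for all large $u$; both $u_c$ and $\bar u_c$ lie in $(0,\infty)$.
\end{enumerate}
The conjecture posed by Teixeira and Ungaretti \cite{TU} is that $\bar u_c(\rho)=u_c(\rho)$ for every $\alpha>2$ and every $\rho$ satisfying \eqref{eq:tail}.

\subsection{Which answer to expect}

In a fixed rectangle the two sets are tied together by planar duality: either $\mathcal{E}$ joins the left side to the right side, or $\mathcal{V}$ joins the bottom to the top, and never both (Lemma~\ref{lem:duality}). If the probability of a covered crossing of a large rectangle jumps from nearly $0$ to nearly $1$ around a single value of $u$, one expects $\mathcal{V}$ to percolate below that value and $\mathcal{E}$ above it, so that the value is both $u_c$ and $\bar u_c$. But duality is a statement about one rectangle at one density. It does not exclude an interval of densities in which crossing probabilities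 stay away from $0$ and $1$ at all scales and neither set percolates. Whether such an interval exists depends on how often a single long ellipse crosses a large rectangle by itself.

\begin{example}[One ellipse across a rectangle]\label{ex:one}
Let $n\ge1$ and let $Z_n$ be the set of $z=(x,\theta,r)$ such that $x$ is within distance $n/4$ of $(0,2n)$, the direction $\theta$ is within $1/40$ of the horizontal, and $r\ge20n$. The endpoints of the major axis of $K(z)$ lie at horizontal distance at least $10n\cos(1/40)>9n$ from the center, so the axis passes over all abscissae in $[-3n,3n]$. There its height differs from $2n$ by at most $\frac n4+\frac{13n}4\tan\frac1{40}<\frac n4+\frac n{10}$. Hence the major axis of $K(z)$ crosses the rectangle $[-3n,3n]\times[n,3n]$ from left to right. The measure of $Z_n$ is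
\[
\mu(Z_n)=\frac{\pi n^2}{16}\cdot\frac{1}{20\pi}\cdot\rho[20n,\infty)=\frac{n^2}{320}\,\rho[20n,\infty),
\]
and $\omega$ has a point in $Z_n$ with probability $1-e^{-u\mu(Z_n)}$.
\end{example}

Under \eqref{eq:tail}, $\mu(Z_n)$ is of order $n^{2-\alpha}$. For $\alpha<2$ it tends to infinity, so large rectangles are crossed by a single ellipse with probability tending to one, whatever $u>0$; this agrees with (F2). For $\alpha=2$ it is bounded above and below: at every scale a single ellipse blocks the vacant set with probability bounded below, however small $u$ is, while for small $u$ the covered set is too sparse to percolate. For $\alpha>2$ the mean number of ellipses of length at least $n$ that meet a box of side $n$ is at most of order $un^{2-\alpha}$ (Lemma~\ref{lem:count} and \eqref{eq:gpower}) and tends to zero. Seen from far away the model then resembles one with bounded lengths, distant regions are almost independent, and a single transition is the natural guess. The quantity $n^2\rho[n,\infty)$ tends to zero as soon as $\rho$ has a finite second moment, and this turns out to be enough.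

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\rho$ be a probability measure on $[1,\infty)$ with $m_2:=\int r^2\rho(dr)<\infty$. Then $u_c(\rho)=\bar u_c(\rho)$. In particular this holds if $\rho[r,\infty)\asymp r^{-\alpha}$ with $\alpha>2$.
\end{theorem}

The second sentence follows from the first, since $m_2=1+\int_1^\infty 2r\,\rho[r,\infty)\,dr$ is finite when $\alpha>2$. So the conjecture is true.

Put $\Lambda_n=[-n,n]^2$. For a set $\mathcal{S}\subset\mathbb{R}^2$, we write $A\leftrightarrow_{\mathcal{S}}B$ if a path contained in $\mathcal{S}$ joins a point of $A$ to a point of $B$.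

\begin{theorem}\label{thm:power}
Assume $\rho[r,\infty)\asymp r^{-\alpha}$.
\begin{enumerate}
\item[(1)] $u_c=\bar u_c$ if and only if $\alpha\ne2$. If $\alpha=2$, then $u_c=0<\bar u_c$.
\item[(2)] Let $\alpha>2$ and $0<u<u_c$. Then almost surely $\mathcal{E}$ does not percolate and $\mathcal{V}$ percolates, and $P_u[0\leftrightarrow_{\mathcal{E}}\partial\Lambda_n]\asymp n^{1-\alpha}$.
\item[(3)] Let $\alpha>2$ and $u>u_c$. Then almost surely $\mathcal{E}$ percolates and $\mathcal{V}$ does not, and
$e^{-Cn}\le P_u[0\leftrightarrow_{\mathcal{V}}\partial\Lambda_n]\le Ce^{-cn}$ for some constants $c,C>0$ and all large $n$.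
\item[(4)] Let $\alpha>2$ and $u=u_c$. The probabilities that $\mathcal{E}$, respectively $\mathcal{V}$, crosses a $3n\times n$ rectangle in the short direction are bounded below uniformly in large $n$.
\end{enumerate}
\end{theorem}

The constants in (2) and (3) depend on $u$ and $\rho$. The two phases are not symmetric. The exponent $1-\alpha$ in (2) is the cost of one ellipse of length of order $n$ through the origin; the vacant set has no such shortcut, and its connections decay exponentially.

\subsection{The argument for discs}\label{sec:discs}

Let $a_n=a_n(u)$ and $b_n=b_n(u)$ be the probabilities that $\mathcal{V}$ crosses a $3n\times n$ rectangle in the short and in the long direction, and let $e_n=e_n(u)$ be the probability that $\mathcal{E}$ crosses it in the short direction. By duality $e_n+b_n=1$. We describe the proof when $\rho$ is the point mass at $1$, so that all ellipses are discs of diameter $1$. Theorem~\ref{thm:main} covers this case, and all error terms caused by long ellipses vanish in it.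

\emph{Step 1: finite-size criteria.} A short crossing of a $9n\times3n$ rectangle contains short crossings of the two $9n\times n$ strips along its long sides. For $n>1$ no disc meets both strips, so the two crossings are independent, and a union bound over $16$ smaller rectangles shows that each has probability at most $16a_n$ for $\mathcal{V}$ and $16e_n$ for $\mathcal{E}$. Hence
\[
256\,a_{3n}\le(256\,a_n)^2,\qquad 256\,e_{3n}\le(256\,e_n)^2 .
\]
If $a_n<\frac1{512}$ at one scale, then $a_{3^kn}$ is summable in $k$; long covered crossings occur at all large scales $3^kn$, they chain together, and $\mathcal{E}$ percolates while $\mathcal{V}$ does not. If $e_n<\frac1{512}$ at one scale, then $\mathcal{V}$ percolates. Let $u_*$ be the infimum of the densities at which the first criterion is met. Then $u_c\le u_*$ and $\bar u_c\le u_*$, and below $u_*$ all we know is that $a_n\ge\frac1{512}$ for all $n>1$.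

\emph{Step 2: from short to long vacant crossings.} Another union bound turns the lower bound on $a_n$ into a lower bound for crossing an $(n/s)\times n$ rectangle in the short direction, for any fixed $s>1$. The map $(x_1,x_2)\mapsto(sx_1,x_2)$ sends this rectangle to a square, sends a disc of diameter $1$ to an ellipse containing the disc of diameter $1$ with the same center, and divides the density of centers by $s$. So the stretched vacant set at density $u$ is contained in a vacant set at density $u/s$: squares are crossed with probability bounded below at every density $u<u_*$. A Russo--Seymour--Welsh (RSW) argument then gives $b_n\ge c>0$ along a sequence of scales. Vacant circuits around the origin at these scales prevent $\mathcal{E}$ from percolating, so $\bar u_c=u_*$.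

\emph{Step 3: sharp threshold.} Let $u_1<u_2<u_*$ and suppose $e_n(u_1)\ge\frac1{512}$ for all large $n$. Along the scales of Step 2, $e_n(u)(1-e_n(u))\ge v_0:=c/512$ for all $u\in[u_1,u_2]$. To decide whether $\mathcal{E}$ crosses $[0,3n]\times[0,n]$ vertically, pick a horizontal row at random and explore the covered components that touch it. A given location is examined only if the row passes within distance $D$ of it, which has probability of order $D/n$, or if $\mathcal{E}$ joins its neighborhood to distance $D$, which is unlikely for large $D$ because $\mathcal{E}$ does not percolate at $u_2$. So every location is examined with probability at most $\delta$, with $\delta$ as small as we like once $n$ is large. The OSSS inequality and Russo's formula give $e_n(1-e_n)\le u\,\delta\,\frac{d}{du}e_n$. Integrating over $[u_1,u_2]$ yields $v_0(u_2-u_1)\le\delta u_2$, which is false for small $\delta$. Hence $e_n(u_1)<\frac1{512}$ for some large $n$, the set $\mathcal{V}$ percolates at $u_1$, and $u_c=u_*$.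

For ellipses each step meets a new difficulty. In Step 1 the strips are linked by long ellipses, and the two recursions absorb this in different ways (Section~\ref{sec:finite}). In Step 2 stretching changes directions and shapes (Section~\ref{sec:squares}). In Step 3 ellipses of every length up to a small multiple of $n$ must be examined with small probability, which requires vacant circuits in every range of scales of bounded ratio, not merely along some sequence (Sections~\ref{sec:rsw} and~\ref{sec:sharp}). Theorem~\ref{thm:power} is proved in Section~\ref{sec:power}.

\section{Crossings, duality and circuits}\label{sec:prelim}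

In this section we assume only $m_1:=\int r\,\rho(dr)<\infty$, except in \eqref{eq:g}; this generality is needed for the case $\alpha=2$. We write $\Lambda_n(y)=y+\Lambda_n$.

\subsection{Poisson processes}

We use the following standard properties of a Poisson process $\omega$ of intensity $u\mu$. Its restrictions to disjoint sets are independent. It has no point in a set $Z$ with probability $e^{-u\mu(Z)}$, and has one with probability at most $u\mu(Z)$. Its image under a measurable bijection is a Poisson process with the image intensity. A union of independent Poisson processes is a Poisson process whose intensity is the sum; conversely, by thinning, a Poisson process of intensity $\nu\ge\nu'$ contains one of intensity $\nu'$. In particular the processes $\omega_u$ can be coupled so that $\omega_u\subset\omega_{u'}$ for $u<u'$.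

An event is \emph{increasing} if it is preserved when points are added to $\omega$, and \emph{decreasing} if its complement is increasing. Connection events of $\mathcal{E}$ are increasing and connection events of $\mathcal{V}$ are decreasing. The \emph{Harris--FKG inequality} for Poisson processes \cite[Ch.~20]{LP} states that $P(A\cap B)\ge P(A)P(B)$ if $A$ and $B$ are both increasing or both decreasing; by induction the same holds for finitely many events. Finally, the law of $\mathcal{E}$ is invariant under translations, rotations and reflections.

\subsection{Counting long ellipses}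

All the dependence between distant regions is controlled by the function
\[
g(t)=t\int_{[t,\infty)}r\,\rho(dr),\qquad t>0 .
\]

\begin{lemma}\label{lem:count}
For every disc $D$ of radius $R\ge0$ and every $t>0$,
\begin{equation}\label{eq:count}
\mu\{z:\ r(z)\ge t,\ K(z)\cap D\ne\emptyset\}\le\int_{[t,\infty)}(r+2R)(1+2R)\,\rho(dr).
\end{equation}
If $t\ge1$ and $R\le5t$, the right side is at most $121\,g(t)$.
\end{lemma}

\begin{proof}
Fix $\theta$ and $r$. The ellipse lies in an $r\times1$ rectangle with the same center and axes, so the centers $x$ for which it meets $D$ lie in a rectangle of sides $r+2R$ and $1+2R$. Integrating over $\theta$ and $r$ gives \eqref{eq:count}. If $r\ge t\ge1$ and $R\le5t$, then $r+2R\le11r$ and $1+2R\le11t$.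
\end{proof}

If $m_2<\infty$, then $g(t)\le\int_{[t,\infty)}r^2\rho(dr)$, and the powers $3^kt$ that do not exceed $r$ add up to at most $r(1+\frac13+\frac19+\cdots)=\frac32r$. Therefore
\begin{equation}\label{eq:g}
g(t)\le m_2,\qquad \lim_{t\to\infty}g(t)=0,\qquad \sum_{k\ge0}g(3^kt)=\int r\sum_{k\ge0:\ 3^kt\le r}3^kt\ \rho(dr)\le\tfrac32m_2 .
\end{equation}
If \eqref{eq:tail} holds with $\alpha>1$, then for $t\ge1$
\begin{equation}\label{eq:gpower}
g(t)=t\Big(t\rho[t,\infty)+\int_t^\infty\rho[r,\infty)\,dr\Big)\le\frac{\alpha}{\alpha-1}\,c_\rho\,t^{2-\alpha}.
\end{equation}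

\subsection{Components and measurability}

By \eqref{eq:count} and $m_1<\infty$, almost surely only finitely many ellipses meet any given compact set. We work on this event. The union of any subfamily of ellipses is then closed; in particular $\mathcal{E}$ is closed and $\mathcal{V}$ is open.

Call two ellipses equivalent if a finite chain of successively intersecting ellipses joins them. The union of one class is path connected and closed, and its complement in $\mathcal{E}$, the union of the other classes, is closed as well. Hence the components of $\mathcal{E}$ are exactly the unions of classes. The same argument describes the components of $\mathcal{E}\cap R$, for a closed rectangle $R$, in terms of the finitely many nonempty convex sets $K(z)\cap R$. So components of $\mathcal{E}$ and of $\mathcal{E}\cap R$ are path connected, and connection events of $\mathcal{E}$ are determined by which pairs in a countable family of compact convex sets intersect.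

The set $\mathcal{V}$ is open and $\mathcal{V}\cap R$ is relatively open in the convex set $R$. Their components are therefore path connected, and a path between two given segments can be replaced by a polygonal one whose vertices lie in a countable set fixed in advance. Also, $\mathcal{V}$ percolates if and only if some rational point is joined in $\mathcal{V}$ to $\partial\Lambda_M$ for all large integers $M$. All events considered below are thus measurable.

For $\mathcal{S}\in\{\mathcal{E},\mathcal{V}\}$ we write $\Lambda_m\leftrightarrow_{\mathcal{S}}\infty$ if an unbounded component of $\mathcal{S}$ meets $\Lambda_m$. This event increases with $m$, its union over $m$ is the event that $\mathcal{S}$ percolates, and it implies $\Lambda_m\leftrightarrow_{\mathcal{S}}\partial\Lambda_M$ for all $M\ge m$.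

\subsection{Planar duality}

The only input from plane topology is the following standard consequence of the Jordan curve theorem.

\medskip\noindent
\textbf{(T)} \emph{Let $D$ be a closed rectangle and $p_1\ne p_3$ points of $\partial D$. Let $p_2,p_4\in\partial D$ lie one in each of the two closed arcs of $\partial D$ with endpoints $p_1,p_3$. Then every path in $D$ from $p_1$ to $p_3$ meets every path in $D$ from $p_2$ to $p_4$.}
\medskip

A \emph{horizontal crossing} of a rectangle $R$ with sides parallel to the axes is a path in $R$ from the left side to the right side, and a \emph{vertical crossing} is a path in $R$ from the bottom to the top. A set crosses $R$ if it contains such a path. By (T), every horizontal crossing of $R$ meets every vertical crossing of $R$.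

\begin{lemma}[Duality]\label{lem:duality}
For a closed rectangle $R$, exactly one of the following occurs: $\mathcal{E}$ crosses $R$ horizontally, or $\mathcal{V}$ crosses $R$ vertically.
\end{lemma}

\begin{proof}
Both cannot occur, by (T). Suppose that $\mathcal{E}$ does not cross horizontally. Let $A$ be the union of the left side and of the components of $\mathcal{E}\cap R$ that meet it, and let $B$ be the union of the right side and of the other components. There are finitely many components, each compact, and none meets both sides; so $A$ and $B$ are disjoint compact sets. Take a smooth function $F$ on $\mathbb{R}^2$ equal to $0$ near $A$ and to $1$ near $B$. By Sard's theorem some $t\in(0,1)$ is a regular value of $F$ and of its restrictions to the lines carrying the bottom and top sides. The set $\{F=t\}\cap R$ stays away from the left and right sides, corners included, and $\{F=t\}$ is a curve transverse to the bottom and top sides. Hence $\{F=t\}\cap R$ is a compact $1$-manifold, a finite union of circles and arcs, whose boundary consists of its points on the bottom and top sides. Along the bottom side $F$ goes from $0$ to $1$ and $F-t$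 changes sign at each of its finitely many zeros, so the number of boundary points on the bottom is odd. An arc with both ends on the bottom accounts for two of them, so some arc has one end on the bottom and the other on the top. It avoids $A\cup B\supset\mathcal{E}\cap R$.
\end{proof}

Let $h_{\mathcal{V}}(L,H)=h_{\mathcal{V}}(L,H;u)$ be the probability that $\mathcal{V}$ crosses $[0,L]\times[0,H]$ horizontally, and define $h_{\mathcal{E}}$ in the same way. A crossing of a rectangle contains a crossing of any shorter rectangle of the same height inside it, and is a crossing of any taller rectangle of the same length around it. So both functions are nonincreasing in $L$ and nondecreasing in $H$. For real $n>0$, by invariance under rotations and duality,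
\begin{equation}\label{eq:dual}
a_n=h_{\mathcal{V}}(n,3n),\quad b_n=h_{\mathcal{V}}(3n,n),\quad e_n=h_{\mathcal{E}}(n,3n),\qquad e_n+b_n=1,\quad h_{\mathcal{E}}(3n,n)+a_n=1 .
\end{equation}
The functions $a_n,b_n$ are nonincreasing in $u$, and $e_n$ is nondecreasing in $u$.

\begin{lemma}[Gluing]\label{lem:glue}
If $L_1,L_2\ge H$, then $h_{\mathcal{V}}(L_1+L_2-H,H)\ge h_{\mathcal{V}}(L_1,H)\,h_{\mathcal{V}}(L_2,H)\,h_{\mathcal{V}}(H,H)$.
\end{lemma}

\begin{proof}
The rectangles $[0,L_1]\times[0,H]$ and $[L_1-H,L_1+L_2-H]\times[0,H]$ overlap in a square. A horizontal crossing of either rectangle contains a horizontal crossing of the square, hence meets any vertical crossing of the square. Apply the FKG inequality to the three crossing events.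
\end{proof}

\subsection{Circuits}

The annulus $\Lambda_{3n}\setminus\operatorname{int}\Lambda_n$ is the union of the four $6n\times2n$ rectangles
\[
[-3n,3n]\times[n,3n],\quad[-3n,3n]\times[-3n,-n],\quad[n,3n]\times[-3n,3n],\quad[-3n,-n]\times[-3n,3n],
\]
called top, bottom, right and left. An \emph{$n$-circuit} is a union of four paths, one crossing each of these rectangles in the long direction. Let $O_n$ be the event that $\mathcal{V}$ contains an $n$-circuit.

\begin{lemma}\label{lem:circuit}
An $n$-circuit is path connected, and it meets every path from $\Lambda_n$ to $\partial\Lambda_{3n}$. Moreover $P(O_n)\ge b_{2n}^4$ and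
\begin{equation}\label{eq:arm}
P(\Lambda_n\leftrightarrow_{\mathcal{V}}\partial\Lambda_{3n})\le4a_{2n},\qquad P(\Lambda_n\leftrightarrow_{\mathcal{E}}\partial\Lambda_{3n})\le4e_{2n}.
\end{equation}
\end{lemma}

\begin{proof}
The top and bottom paths are horizontal crossings of $\Lambda_{3n}$ and the left and right paths are vertical crossings of $\Lambda_{3n}$, so each of the former meets each of the latter. Stop a path from $\Lambda_n$ to $\partial\Lambda_{3n}$ when it first hits $\partial\Lambda_{3n}$. By symmetry we may assume that this happens on the top side. The part after the last visit to $\{x_2\le n\}$ crosses the top rectangle in the short direction. This gives \eqref{eq:arm} by a union bound, and by (T) this part meets the top path of the circuit. The bound on $P(O_n)$ is the FKG inequality.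
\end{proof}

In particular, on $O_n$ no path in $\mathcal{E}$ joins $\Lambda_n$ to $\partial\Lambda_{3n}$, and the same holds with $\mathcal{E}$ and $\mathcal{V}$ exchanged. To find a circuit with high probability we try many disjoint annuli. The trials are not independent, because one ellipse may meet two annuli; but such an ellipse is long compared with the smaller annulus.

\begin{lemma}[Quasi-independence]\label{lem:quasi}
If $n_1\ge1$ and $n_{i+1}\ge5n_i$ for $1\le i<k$, then
\[
P\Big(\bigcap_{i\le k}O_{n_i}^c\Big)\le\prod_{i\le k}\big(1-P(O_{n_i})\big)+121u\sum_{i\le k}g(n_i).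
\]
\end{lemma}

\begin{proof}
The event $O_{n_i}$ depends on the ellipses meeting $A_i=\Lambda_{3n_i}\setminus\operatorname{int}\Lambda_{n_i}$. An ellipse meeting $A_i$ and $A_j$ with $i<j$ has length at least $n_j-3n_i\ge n_i$ and meets $\Lambda_{3n_i}$, which lies in a disc of radius $5n_i$. By Lemma~\ref{lem:count}, the probability that some ellipse meets two of the annuli is at most $121u\sum_i g(n_i)$. Let $O_i'$ be the event defined as $O_{n_i}$, but using only the ellipses that meet $A_i$ and no other $A_j$. The events $O_i'$ are independent, $O_i'\supset O_{n_i}$ because removing ellipses enlarges the vacant set, and $O_i'$ coincides with $O_{n_i}$ when no ellipse meets two annuli. Hence the left side is at most $\prod_i(1-P(O_i'))+121u\sum_ig(n_i)$.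
\end{proof}

\section{Finite-size criteria}\label{sec:finite}

From here to the end of Section~\ref{sec:sharp} we assume $m_2<\infty$. The goal of this section is to show that a small probability of a short crossing at one scale propagates to all larger scales.

\begin{lemma}\label{lem:strip}
The probability that $\mathcal{V}$ crosses $[0,9n]\times[0,n]$ vertically is at most $16a_n$. For $\mathcal{E}$ it is at most $16e_n$.
\end{lemma}

\begin{proof}
The projection of a vertical crossing on the horizontal axis is an interval. If its length is at most $2n$, it is contained in one of the seven intervals $[kn,(k+3)n]$, $0\le k\le6$, and the path is a short crossing of a $3n\times n$ rectangle. Otherwise it contains one of the nine intervals $[kn,(k+1)n]$, $0\le k\le8$, and the path contains a horizontal crossing of the square $[kn,(k+1)n]\times[0,n]$, an event of probability $h_{\mathcal{V}}(n,n)\le h_{\mathcal{V}}(n,3n)=a_n$. The total is at most $7a_n+9a_n$. The proof for $\mathcal{E}$ is the same with $e_n$ in place of $a_n$.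
\end{proof}

\begin{lemma}\label{lem:rec}
Let $C_*(u)=256\,e^{242um_2}$. For $n\ge1$,
\begin{align}
a_{3n}&\le C_*(u)\,a_n^2,\label{eq:recV}\\
e_{3n}&\le256\,e_n^2+121u\,g(n).\label{eq:recE}
\end{align}
Inequality \eqref{eq:recE} requires only $m_1<\infty$.
\end{lemma}

\begin{proof}
A vertical crossing of $[0,9n]\times[0,3n]$ contains vertical crossings of $S=[0,9n]\times[0,n]$ and $S'=[0,9n]\times[2n,3n]$. Let $\omega_1,\omega_2,\omega_{12}$ be the points of $\omega$ whose ellipses meet $S$ but not $S'$, meet $S'$ but not $S$, and meet both. They are independent. An ellipse meeting both strips has length at least $n$, and $S$ lies in a disc of radius $5n$, so the mean number of points of $\omega_{12}$ is at most $121u\,g(n)$. Write $\mathcal{E}(\cdot)$ and $\mathcal{V}(\cdot)$ for the covered and vacant sets of a subconfiguration.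

If $\mathcal{V}$ crosses both strips, then $\mathcal{V}(\omega_1)$ crosses $S$ and $\mathcal{V}(\omega_2)$ crosses $S'$, and these two events are independent. When $\omega_{12}=\emptyset$, the sets $\mathcal{V}(\omega_1)$ and $\mathcal{V}$ agree on $S$. So, by Lemma~\ref{lem:strip},
\[
P\big(\mathcal{V}(\omega_1)\text{ crosses }S\big)\,P(\omega_{12}=\emptyset)\le P(\mathcal{V}\text{ crosses }S)\le16a_n,
\]
and $P(\omega_{12}=\emptyset)\ge e^{-121um_2}$ by \eqref{eq:g}. The same bound holds for $S'$ by reflection, and the product gives \eqref{eq:recV}.

If $\mathcal{E}$ crosses both strips, then either $\omega_{12}\ne\emptyset$, or $\mathcal{E}(\omega_1)$ crosses $S$ and $\mathcal{E}(\omega_2)$ crosses $S'$. The last two events are independent, and each has probability at most $16e_n$. This gives \eqref{eq:recE}.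
\end{proof}

The two recursions differ because long ellipses can only obstruct a vacant crossing, so removing them costs a factor, whereas they can create a covered crossing, so they add a term. The added term is why the criterion for $\mathcal{V}$ to percolate needs the summability in \eqref{eq:g}.

\begin{lemma}[Criteria]\label{lem:crit}
\begin{enumerate}
\item[(a)] Suppose $C_*(u)a_n(u)<\frac12$ for some $n\ge1$. Then for every $u'\ge u$ we have $a_{3^kn}(u')\le2^{-2^k}$ for all $k\ge0$, and $P_{u'}$-almost surely $\mathcal{E}$ percolates and $\mathcal{V}$ does not.
\item[(b)] Let $n\ge1$ satisfy $121u\,g(t)\le\frac1{1024}$ for all $t\ge n$. If $e_n(u)\le\frac1{512}$, then $\sum_ke_{3^kn}(u)<\infty$ and $P_u$-almost surely $\mathcal{V}$ percolates.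
\end{enumerate}
\end{lemma}

\begin{proof}
Let $R_k=[0,3^{k+1}n]\times[0,3^kn]$ for even $k$ and $R_k=[0,3^kn]\times[0,3^{k+1}n]$ for odd $k$. The long side of $R_k$ is the short side of $R_{k+1}$, so a long crossing of $R_{k+1}$ contains, up to its first exit from $R_k$, a short crossing of $R_k$. It therefore meets every long crossing of $R_k$. Consequently, a set that crosses $R_k$ in the long direction for all large $k$ percolates.

(a) Put $x_k=C_*(u)a_{3^kn}(u)$. By \eqref{eq:recV}, $x_{k+1}\le x_k^2$, so $x_k\le2^{-2^k}$. Since $C_*(u)\ge1$ and $a_m$ is nonincreasing in $u$, the bound on $a_{3^kn}(u')$ follows. By \eqref{eq:arm} with $m=3^kn/2$, we have $P_{u'}(\Lambda_m\leftrightarrow_{\mathcal{V}}\infty)\le4a_{3^kn}(u')\to0$, so $\mathcal{V}$ does not percolate. By \eqref{eq:dual}, $\mathcal{E}$ fails to cross $R_k$ in the long direction with probability $a_{3^kn}(u')$, which is summable; the Borel--Cantelli lemma shows that $\mathcal{E}$ percolates.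

(b) If $e_{3^kn}\le\frac1{512}$, then \eqref{eq:recE} gives $e_{3^{k+1}n}\le\frac{256}{512^2}+\frac1{1024}=\frac1{512}$. So $e_{3^kn}\le\frac1{512}$ for all $k$, and hence $e_{3^{k+1}n}\le\frac12e_{3^kn}+121u\,g(3^kn)$. Summing, the partial sums $\Sigma_j=\sum_{k\le j}e_{3^kn}$ satisfy $\Sigma_j\le e_n+\frac12\Sigma_j+121u\cdot\frac32m_2$ by \eqref{eq:g}, so they are bounded. The set $\mathcal{V}$ fails to cross $R_k$ in the long direction with probability $1-b_{3^kn}=e_{3^kn}$, and the Borel--Cantelli lemma applies again.
\end{proof}

Criterion (a) suggests an intermediate threshold, defined through finite rectangles only: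
\begin{equation}\label{eq:ustar}
u_*=\inf\big\{u>0:\ C_*(u)a_n(u)<\tfrac12\text{ for some }n\ge1\big\}\in[0,\infty].
\end{equation}
By Lemma~\ref{lem:crit}(a),
\begin{equation}\label{eq:above}
u>u_*\ \Longrightarrow\ \text{a.s.\ }\mathcal{E}\text{ percolates and }\mathcal{V}\text{ does not};\qquad\text{hence }\bar u_c\le u_*\text{ and }u_c\le u_* .
\end{equation}
By definition,
\begin{equation}\label{eq:below}
0<u<u_*\ \Longrightarrow\ a_n(u)\ge\frac1{2C_*(u)}\quad\text{for all }n\ge1 .
\end{equation}
It remains to deduce from \eqref{eq:below} that below $u_*$ the set $\mathcal{E}$ does not percolate (Proposition~\ref{prop:rsw}) and $\mathcal{V}$ does (Section~\ref{sec:sharp}).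

\begin{remark}
The common value in Theorem~\ref{thm:main} is neither $0$ nor $\infty$. If $121um_2\le\frac1{1024}$, then $e_1(u)\le121u\,g(1)\le\frac1{1024}$, because a covered crossing of $[0,3]\times[0,1]$ needs an ellipse meeting a disc of radius $2$; so Lemma~\ref{lem:crit}(b) applies with $n=1$ and $u_c>0$. Every ellipse contains the disc of radius $\frac12$ around its center, so a square of side $\frac13$ containing a center is covered. In a tiling by such squares this happens independently with probability $1-e^{-u/9}$, and site percolation on $\mathbb{Z}^2$ percolates when its parameter is close to $1$; so $\bar u_c<\infty$.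
\end{remark}

\section{From short crossings to square crossings}\label{sec:squares}

The RSW argument of the next section starts from a lower bound on crossings of squares, whereas \eqref{eq:below} concerns short crossings of $3n\times n$ rectangles. A union bound narrows the rectangle until it is almost a square, but not further. To close the remaining gap we stretch the plane by a factor $s$ close to $1$. The model is not invariant under this map, but its image can be compared with the model at a slightly smaller density. Since \eqref{eq:below} holds on the whole open interval $(0,u_*)$, this loss is free.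

\begin{lemma}[Affine comparison]\label{lem:affine}
For $s>1$ and $L,H,u>0$, we have $h_{\mathcal{V}}(sL,H;u/s^2)\ge h_{\mathcal{V}}(L,H;u)$.
\end{lemma}

\begin{proof}
Let $A=\operatorname{diag}(s,1)$ and $\mathbf{e}_\theta=(\cos\theta,\sin\theta)$, and let $\psi(\theta)\in[0,\pi)$ be the direction of $A\mathbf{e}_\theta$, so that $A\mathbf{e}_\theta=|A\mathbf{e}_\theta|\,\mathbf{e}_{\psi(\theta)}$. Write $K_0(\theta,r)$ for the ellipse centered at $0$. We claim that
\begin{equation}\label{eq:incl}
AK_0(\theta,r)\supset K_0(\psi(\theta),r).
\end{equation}
Recall that the support function of a compact convex set $K$ is $\sigma_K(v)=\max_{p\in K}\langle p,v\rangle$, and that $K\supset K'$ if and only if $\sigma_K\ge\sigma_{K'}$. For an ellipse with semi-axes $\frac r2$ along $\mathbf{e}_\theta$ and $\frac12$ along $\mathbf{e}_\theta^\perp$,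
\[
4\,\sigma_{K_0(\theta,r)}(v)^2=r^2\langle v,\mathbf{e}_\theta\rangle^2+\langle v,\mathbf{e}_\theta^\perp\rangle^2=(r^2-1)\langle v,\mathbf{e}_\theta\rangle^2+|v|^2 .
\]
As $A$ is symmetric, $\sigma_{AK}(v)=\sigma_K(Av)$ and $\langle Av,\mathbf{e}_\theta\rangle=|A\mathbf{e}_\theta|\langle v,\mathbf{e}_{\psi(\theta)}\rangle$. Since $r\ge1$ and $A$ does not decrease lengths,
\[
4\,\sigma_{AK_0(\theta,r)}(v)^2=(r^2-1)|A\mathbf{e}_\theta|^2\langle v,\mathbf{e}_{\psi(\theta)}\rangle^2+|Av|^2\ge(r^2-1)\langle v,\mathbf{e}_{\psi(\theta)}\rangle^2+|v|^2,
\]
which is \eqref{eq:incl}.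

Hence $A\mathcal{E}$ contains the ellipses $K(Ax,\psi(\theta),r)$, $(x,\theta,r)\in\omega$. The points $(Ax,\psi(\theta),r)$ form a Poisson process of intensity $\frac us\,dx\otimes\psi_*(\frac{d\theta}\pi)\otimes\rho$, because $\det A=s$. The map $\psi$ is the argument of $(s\cos\theta,\sin\theta)$, so it is a bijection of $[0,\pi)$ with derivative
\[
\psi'(\theta)=\frac{s\cos^2\theta+s\sin^2\theta}{|A\mathbf{e}_\theta|^2}\le s .
\]
The image $\psi_*(d\theta)$ has density $1/\psi'\ge1/s$. So the intensity above is at least $\frac u{s^2}\mu$, and by thinning the process contains a Poisson process $\omega'$ of intensity $\frac u{s^2}\mu$. In this coupling $A\mathcal{E}\supset\mathcal{E}(\omega')$, that is, $A\mathcal{V}\subset\mathcal{V}(\omega')$. Finally $A$ maps horizontal crossings of $[0,L]\times[0,H]$ to horizontal crossings of $[0,sL]\times[0,H]$.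
\end{proof}

One factor $s$ pays for the dilution of the centers and the other for the distortion of the directions. The uniform law of $\theta$ is used in the second: after the distortion, the law of the direction still dominates $1/s$ times the original law.

\begin{lemma}\label{lem:square}
Let $0<u<u_*$. There is $c_0>0$ with $h_{\mathcal{V}}(\ell,\ell;u)\ge c_0$ for all $\ell\ge1$.
\end{lemma}

\begin{proof}
Choose $u^+\in(u,u_*)$, and put $\varepsilon=1/(2C_*(u^+))$, so that $a_n(u^+)\ge\varepsilon$ for all $n\ge1$ by \eqref{eq:below}. Choose an integer $N\ge3$ such that $s=(1-\frac2N)^{-1}$ satisfies $s^2\le u^+/u$. Fix $n\ge1$ and work at density $u^+$. Let $w_j=3n(1-\frac1N)^j$, let $J$ be the least $j$ with $w_j\le n$, which depends only on $N$, and let $p_j$ be the probability that $\mathcal{V}$ crosses $[0,w_j]\times[0,n]$ vertically. Put $h=h_{\mathcal{V}}(n/s,n;u^+)$.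

A vertical crossing of $[0,w]\times[0,n]$ lies in $\{x_1\le(1-\frac1N)w\}$, or lies in $\{x_1\ge\frac wN\}$, or else contains a horizontal crossing of $[\frac wN,(1-\frac1N)w]\times[0,n]$, a rectangle of length $w/s$. For $j<J$ we have $w_j>n$, so
\[
p_j\le2p_{j+1}+h_{\mathcal{V}}(w_j/s,n)\le2p_{j+1}+h .
\]
Also $p_J=h_{\mathcal{V}}(n,w_J)\le h_{\mathcal{V}}(n,n)\le h$. Iterating, $\varepsilon\le a_n=p_0\le2^Jp_J+(2^J-1)h\le2^{J+1}h$. By Lemma~\ref{lem:affine} and $u\le u^+/s^2$,
\[
h_{\mathcal{V}}(n,n;u)\ge h_{\mathcal{V}}(n,n;u^+/s^2)\ge h\ge2^{-J-1}\varepsilon=:c_0 .\qedhere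
\]
\end{proof}

\section{From squares to long rectangles}\label{sec:rsw}

The argument of this section follows Tassion \cite{Tassion}. Fix $u>0$ and assume
\begin{equation}\label{eq:square}
h_{\mathcal{V}}(\ell,\ell)\ge c_0>0\qquad\text{for all }\ell\ge1 .
\end{equation}
By symmetry the bound holds for vertical crossings as well. We want to join crossings of two overlapping squares into a crossing of a longer rectangle. The obstacle is that we do not know where a crossing ends. If it ends in a known short segment of the right side, it can be caught by a vacant component that reaches the same vertical line both above and below the segment. So we measure, at each scale $\ell$, a height $\lambda_\ell$ such that crossings end below it with positive probability and also end above it with positive probability.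

\subsection{The balance height}

Let $B_\ell=[-\frac\ell2,\frac\ell2]^2$. For $0\le\lambda\le\lambda'\le\frac\ell2$, let $H_\ell(\lambda,\lambda')$ be the event that $\mathcal{V}\cap B_\ell$ contains a path from the left side to $\{\frac\ell2\}\times[\lambda,\lambda']$. A horizontal crossing ends in the upper or in the lower half of the right side, so by reflection $P(H_\ell(0,\frac\ell2))\ge\frac{c_0}2$ for $\ell\ge1$. Let
\[
\varphi_\ell(\lambda)=P\big(H_\ell(0,\lambda)\big)-P\big(H_\ell(\lambda,\tfrac\ell2)\big),\qquad
\lambda_\ell=\sup\big\{\lambda\in[0,\tfrac\ell4]:\ \varphi_\ell(\lambda)\le\tfrac{c_0}4\big\}.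
\]
The function $\varphi_\ell$ is nondecreasing and $\varphi_\ell(0)\le0$. Let $X_\ell(\lambda)$ be the event that one component of $\mathcal{V}\cap B_\ell$ meets all four segments $\{\pm\frac\ell2\}\times[\lambda,\frac\ell2]$ and $\{\pm\frac\ell2\}\times[-\frac\ell2,-\lambda]$.

\begin{lemma}\label{lem:height}
Let $\ell\ge1$. Then $\varphi_\ell$ is Lipschitz with constant $4um_1$, and $\lambda_\ell>0$. Moreover:
\begin{enumerate}
\item[(P1)] if $\lambda\le\lambda_\ell$, then $P(H_\ell(\lambda,\frac\ell2))\ge\frac{c_0}8$ and $P(X_\ell(\lambda))\ge c_1:=c_0(c_0/8)^4$;
\item[(P2)] if $\lambda_\ell<\frac\ell4$ and $\lambda\ge\lambda_\ell$, then $\varphi_\ell(\lambda)\ge\frac{c_0}4$, and so $P(H_\ell(0,\lambda))\ge\frac{c_0}4$.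
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\lambda<\lambda'$, $d=\lambda'-\lambda$ and $\Sigma=\{\frac\ell2\}\times[\lambda,\lambda']$. Then $\varphi_\ell(\lambda')-\varphi_\ell(\lambda)$ is the sum of the probabilities of $H_\ell(0,\lambda')\setminus H_\ell(0,\lambda)$ and $H_\ell(\lambda,\frac\ell2)\setminus H_\ell(\lambda',\frac\ell2)$. On either event a vacant path from the left side ends in $\Sigma$, so $\Sigma$ meets $\mathcal{V}$; and $\Sigma\not\subset\mathcal{V}$, for otherwise the path could be extended along $\Sigma$ to both of its endpoints. So some ellipse meets $\Sigma$ without containing it. Fix the direction and the length $r$ of an ellipse $K$, and let $w\le r$ be the length of its projection on the horizontal axis. The set of centers for which the ellipse meets $\Sigma$ is a translate of $K$ with every vertical chord lengthened by $d$, of area $|K|+dw$. The set of centers for which it contains $\Sigma$ is a translate of $K$ with every vertical chord shortened by $d$, or removed if shorter than $d$, of area at least $|K|-dw$. The difference is at most $2dr$. So each of the two events has probability at most $2um_1d$, which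 proves the Lipschitz bound. Since $\varphi_\ell(\lambda)\le4um_1\lambda$, we get $\lambda_\ell\ge\min(\frac\ell4,\frac{c_0}{16um_1})>0$.

(P1) By continuity and monotonicity, $\varphi_\ell(\lambda)\le\frac{c_0}4$ for $\lambda\le\lambda_\ell$. Write $P_-=P(H_\ell(0,\lambda))$ and $P_+=P(H_\ell(\lambda,\frac\ell2))$. Then $P_--P_+\le\frac{c_0}4$ and $P_-+P_+\ge\frac{c_0}2$; subtracting, $2P_+\ge\frac{c_0}4$. The event $H_\ell(\lambda,\frac\ell2)$ and its three images under reflections in the axes provide four horizontal crossings of $B_\ell$, one touching each of the four segments in the definition of $X_\ell(\lambda)$. All four meet any vertical crossing of $B_\ell$. The FKG inequality gives the bound $c_1$.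

(P2) We have $\varphi_\ell>\frac{c_0}4$ on $(\lambda_\ell,\frac\ell4]$, so $\varphi_\ell(\lambda_\ell)\ge\frac{c_0}4$ by continuity; use monotonicity.
\end{proof}

Continuity is what makes (P1) and (P2) available at the same height $\lambda_\ell$.

\subsection{Good scales}

At scale $\ell$ a crossing can be made to end in a segment of length $\lambda_\ell$. At scale $\frac{2\ell}3$ the event $X$ provides a component that leaves a gap of length $2\lambda_{2\ell/3}$ on each vertical side. We call $\ell\ge\frac32$ a \emph{good scale} if the segment fits in the gap, that is, if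
\[
\lambda_\ell\le2\lambda_{2\ell/3}.
\]

\begin{lemma}\label{lem:good}
There is $c_3>0$, depending only on $c_0$, such that for every good scale $\ell$ and $n=\frac{29}{48}\ell$ we have $b_{2n}\ge c_3$, and hence $P(O_n)\ge c_3^4$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw[gray] (-4,-3.5) rectangle (2,2.5);
\draw[gray] (-2,-3.5) rectangle (4,2.5);
\draw (-2,-2) rectangle (2,2);
\draw[line width=2pt] (2,0.8)--(2,2) (2,-0.8)--(2,-2) (-2,0.8)--(-2,2) (-2,-0.8)--(-2,-2);
\draw[thick] plot[smooth] coordinates {(-2,1.4) (-1,1.0) (0,0.3) (1,-1.1) (2,-1.5)};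
\draw[thick] plot[smooth] coordinates {(-2,-1.3) (-1,-0.9) (0,0.3) (1,1.1) (2,1.5)};
\draw[thick,dashed] plot[smooth] coordinates {(-4,-2.4) (-2.5,-3) (0,-2.5) (0.6,-1.4) (1.3,-0.3) (2,0.2)};
\draw[thick,dashed] plot[smooth] coordinates {(4,1.6) (2.8,2.2) (0.5,2.25) (-0.5,1.7) (-1.2,0.3) (-2,-0.2)};
\node at (-3.3,-2.3) {$\gamma$};
\node at (3.3,1.5) {$\gamma'$};
\node at (0.6,0.3) {$\mathcal{C}$};
\node[below] at (-4,-3.5) {$-\frac{2\ell}{3}$};
\node[below] at (-2,-3.5) {$-\frac{\ell}{3}$};
\node[below] at (2,-3.5) {$\frac{\ell}{3}$};
\node[below] at (4,-3.5) {$\frac{2\ell}{3}$};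
\end{tikzpicture}
\caption{Gluing at a good scale $\ell$. A vacant component $\mathcal{C}$ of the central square of side $2\ell/3$ touches the four bold segments. The vacant paths $\gamma$ and $\gamma'$ cross the two overlapping squares of side $\ell$ and end in the gaps between the bold segments, so both must meet $\mathcal{C}$. The union joins the far left to the far right, a distance $4\ell/3$.}
\label{fig:good}
\end{figure}

\begin{proof}
Let $q=\frac{2\ell}3\ge1$. Let $I=[0,\lambda_\ell]$ if $\lambda_\ell<\frac\ell4$, and $I=[\frac\ell4,\frac\ell2]$ if $\lambda_\ell=\frac\ell4$. In both cases $I$ has length $\lambda_\ell$, and by (P2), respectively (P1), a path in $\mathcal{V}\cap B_\ell$ joins the left side to $\{\frac\ell2\}\times I$ with probability at least $\frac{c_0}8$. Let $y_I$ be the midpoint of $I$, and let $R=B_\ell+(-\frac\ell6,-y_I)$, a square whose horizontal range is $[-\frac{2\ell}3,\frac\ell3]$. Consider three events (Figure~\ref{fig:good}):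
\begin{enumerate}
\item[$E_1$:] a path $\gamma$ in $\mathcal{V}\cap R$ joins the left side of $R$ to $\{\frac\ell3\}\times[-\frac{\lambda_\ell}2,\frac{\lambda_\ell}2]$;
\item[$E_2$:] the mirror image of $E_1$ in the vertical axis, with path $\gamma'$;
\item[$E_3$:] the event $X_q(\lambda_q)$ in $B_q=[-\frac\ell3,\frac\ell3]^2$, with component $\mathcal{C}$.
\end{enumerate}
By the FKG inequality and (P1), they occur together with probability at least $c_2:=c_1(c_0/8)^2$. Suppose they do. The component $\mathcal{C}$ contains a path $\zeta$ from $\{\frac\ell3\}\times[\lambda_q,\frac\ell3]$ to $\{\frac\ell3\}\times[-\frac\ell3,-\lambda_q]$. Since $\ell$ is good, $\gamma$ ends on the line $x_1=\frac\ell3$ at a height in $[-\lambda_q,\lambda_q]$, between the endpoints of $\zeta$. Both paths lie in $D=[-\frac{2\ell}3,\frac\ell3]\times[-Y,Y]$ for large $Y$, and $\gamma$ starts on the left side of $D$; by (T) they meet. By the mirror argument $\gamma'$ meets $\mathcal{C}$. So $\mathcal{V}$ joins the lines $x_1=\pm\frac{2\ell}3$ within the strip between them and within the vertical range of $R\cup B_q$, which is $[-\frac\ell2-y_I,\frac\ell2-y_I]\cup[-\frac\ell3,\frac\ell3]$.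 If $y_I=\frac{\lambda_\ell}2<\frac\ell8$, the first interval contains the second and the range has length $\ell$. If $y_I=\frac{3\ell}8$, the range is $[-\frac{7\ell}8,\frac\ell3]$, of length $\frac{29}{24}\ell$. Put $t=\frac{29}{24}\ell=2n$; then $\frac43\ell=\frac{32}{29}t$, and in both cases $h_{\mathcal{V}}(\frac{32}{29}t,t)\ge c_2$.

This rectangle is longer than a square, which is all that matters. Each application of Lemma~\ref{lem:glue} with $L_2=\frac{32}{29}t$ and $H=t$ adds $\frac3{29}t$ to the length at the price of a factor $c_2c_0$. After $19$ applications the length is $\frac{89}{29}t>3t$, so $b_t\ge c_3:=c_2^{20}c_0^{19}$.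
\end{proof}

Good scales exist because $\lambda_\ell\le\frac\ell4$ cannot double each time $\ell$ is multiplied by $\frac32$. Precisely:
\begin{equation}\label{eq:growth}
\text{if }t\ge1,\ J\ge1\text{ and }\big(\tfrac43\big)^J\lambda_t\ge\tfrac t4,\text{ then }\big(\tfrac32\big)^jt\text{ is good for some }1\le j\le J .
\end{equation}
Indeed, otherwise the scales $t_j=(\frac32)^jt$ satisfy $\lambda_{t_J}>2^J\lambda_t\ge\frac14(\frac32)^Jt=\frac14t_J$, which is impossible. Since $\lambda_t>0$, there are good scales above any given bound. But \eqref{eq:growth} places the next good scale at a bounded ratio from $t$ only if $\lambda_t/t$ is bounded below. The next lemma obtains this from the circuit at the previous good scale: if $\lambda_t$ stayed smaller than that circuit over a long range of scales, the circuit would glue crossings at all these scales, producing many circuits, and these would contradict (P2).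

\begin{lemma}\label{lem:recurrence}
There are constants $\Gamma$ and $\ell_0$ such that for every good scale $\ell\ge\ell_0$ there is a good scale $\ell'$ with $5\ell\le\ell'\le\Gamma\ell$.
\end{lemma}

\begin{proof}
Put $c_4=\big((c_0/4)^2c_3^4\big)^2c_0$ and $c_5=c_4^4$. Fix $k\ge1$ with $(1-c_5)^k<\frac{c_0}8$ and let $Q=3\cdot6^k$. Since $g(t)\to0$, we can choose $\ell_0\ge2$ such that $121uk\,g(t)<\frac{c_0}8$ for all $t\ge\frac{29}{48}\ell_0$. Let $\ell\ge\ell_0$ be good and $n=\frac{29}{48}\ell\ge1$, so that $P(O_n)\ge c_3^4$.

\emph{Claim: $\lambda_t>n$ for some $t\in[6n,Qn]$.} Suppose that $\lambda_t\le n$ for all such $t$.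

(i) \emph{Circuits at all intermediate scales.} Let $t\in[6n,Qn]$. Then $\lambda_t\le n<\frac t4$. By (P2), translated, with probability at least $\frac{c_0}4$ a path in $\mathcal{V}\cap([-t,0]\times[-\frac t2,\frac t2])$ joins the line $x_1=-t$ to $\{0\}\times[0,\lambda_t]\subset\Lambda_n$, and the same holds for the mirror image in the vertical axis. Both paths join $\Lambda_n$ to the complement of $\Lambda_{3n}$, so on $O_n$ both meet the $n$-circuit, which lies in $\Lambda_{3n}\subset[-t,t]\times[-\frac t2,\frac t2]$. By the FKG inequality $h_{\mathcal{V}}(2t,t)\ge(\frac{c_0}4)^2c_3^4$, and Lemma~\ref{lem:glue} with $L_1=L_2=2t$ gives $b_t\ge c_4$. Hence $P(O_m)\ge b_{2m}^4\ge c_5$ for all $m\in[3n,\frac{Qn}2]$.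

(ii) \emph{Contradiction at the largest scale.} Let $t=Qn$. Since $\lambda_t\le n<\frac t4$, (P2) gives
\[
\tfrac{c_0}4\le\varphi_t(n)\le P\big(H_t(0,n)\setminus H_t(n,\tfrac t2)\big).
\]
Let $p=(\frac t2,0)$ be the midpoint of the right side of $B_t$, and let $m_i=3n\,6^i$ for $0\le i<k$. Then $m_i\ge3n$ and $3m_i\le9n\,6^{k-1}=\frac t2$. Suppose that for some $m=m_i$ the set $\mathcal{V}$ contains an $m$-circuit translated by $p$. Only its left half lies in $B_t$, so we extract a path from it. Let $D=[\frac t2-3m,\frac t2]\times[-3m,3m]\subset B_t$. The top and bottom paths of the circuit, followed from the left until their first visit to the line $x_1=\frac t2$, are horizontal crossings of $D$, and the left path is a vertical crossing of $D$. By (T) the three form a connected set, which contains a path $\zeta$ in $\mathcal{V}\cap B_t$ from $\{\frac t2\}\times[m,3m]$ to $\{\frac t2\}\times[-3m,-m]$. As $m>n$, by (T) in $B_t$ every path from the left side of $B_t$ to $\{\frac t2\}\times[0,n]$ meets $\zeta$, and can be continued along $\zeta$ to $\{\frac t2\}\times[m,3m]\subset\{\frac t2\}\times[n,\frac t2]$. So on $H_t(0,n)\setminus H_t(n,\frac t2)$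 none of the $k$ translated circuits exists. By (i) and Lemma~\ref{lem:quasi},
\[
\tfrac{c_0}4\le P\Big(\bigcap_{i<k}O_{m_i}^c\Big)\le(1-c_5)^k+121u\sum_{i<k}g(m_i)<\tfrac{c_0}8+\tfrac{c_0}8,
\]
a contradiction. The claim is proved.

Take $t$ as in the claim, so that $\lambda_t>n\ge t/Q$, and let $J$ be the least integer with $(\frac43)^J\ge Q$. By \eqref{eq:growth} some $\ell'=(\frac32)^jt$ with $1\le j\le J$ is good. We have $\ell'\ge9n=\frac{261}{48}\ell>5\ell$ and $\ell'\le(\frac32)^JQn\le\Gamma\ell$ with $\Gamma=(\frac32)^JQ$.
\end{proof}

\subsection{Covered connections below $u_*$}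

For $m\le M$ let $\pi_u(m,M)$ be the $P_u$-probability that a path in $\mathcal{E}\cap\Lambda_M$ joins $\Lambda_m$ to $\partial\Lambda_M$. It is nondecreasing in $u$ and in $m$.

\begin{proposition}\label{prop:rsw}
Let $0<u<u_*$. There are $c_3>0$, $\Gamma$ and scales $1\le n_1<n_2<\cdots$ with $5n_i\le n_{i+1}\le\Gamma n_i$ and $b_{2n_i}(u)\ge c_3$ for all $i$. For every $\delta>0$ there are $m_0\ge1$ and $Q_\delta\ge1$ such that
\begin{equation}\label{eq:pi}
\pi_{u'}(m,M)\le\delta\qquad\text{for all }u'\le u,\ m\ge m_0,\ M\ge Q_\delta m .
\end{equation}
In particular, $P_u$-almost surely $\mathcal{E}$ does not percolate.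
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:square}, assumption \eqref{eq:square} holds at $u$. Take a good scale $\ell^{(1)}\ge\ell_0$, then good scales $\ell^{(i+1)}\in[5\ell^{(i)},\Gamma\ell^{(i)}]$ by Lemma~\ref{lem:recurrence}, and put $n_i=\frac{29}{48}\ell^{(i)}$. Lemma~\ref{lem:good} gives the first statement.

In \eqref{eq:pi} it suffices to treat $u'=u$. Choose $k$ with $(1-c_3^4)^k\le\frac\delta2$, then $m_0\ge n_1$ with $121uk\,g(t)\le\frac\delta2$ for all $t\ge m_0$, and let $Q_\delta=3\Gamma^k$. Given $m\ge m_0$, let $i$ be minimal with $n_i\ge m$. Then $n_i\le\Gamma m$: if $i=1$ then $n_1=m$, and otherwise $n_i\le\Gamma n_{i-1}<\Gamma m$. Hence $3n_{i+k-1}\le3\Gamma^km\le M$, and a path from $\Lambda_m$ to $\partial\Lambda_M$ contains a path from $\Lambda_{n_j}$ to $\partial\Lambda_{3n_j}$ for each $i\le j<i+k$. If it lies in $\mathcal{E}$, none of the events $O_{n_j}$ occurs. Lemma~\ref{lem:quasi} bounds the probability of this by $\frac\delta2+\frac\delta2$.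

Thus $P_u(\Lambda_m\leftrightarrow_{\mathcal{E}}\infty)\le\delta$ for all $m\ge m_0$; letting $m\to\infty$, the set $\mathcal{E}$ percolates with probability at most $\delta$, for every $\delta>0$.
\end{proof}

Together with \eqref{eq:above}, this proves $\bar u_c=u_*$ and $u_c\le u_*$. It remains to prove $u_c\ge u_*$.

\section{The sharp threshold}\label{sec:sharp}

Below $u_*$ we know that $e_n\le1-c_3$ along a sequence of scales, and Lemma~\ref{lem:crit}(b) asks for $e_n\le\frac1{512}$ at one large scale. We bridge the gap by showing that $e_n(u)$ cannot stay away from $0$ and $1$ on a whole interval of densities.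

\subsection{The OSSS inequality}

Let $\omega=(\omega_i)_{i\in I}$ be independent random elements, with $I$ finite, and let $f=f(\omega)\in\{0,1\}$. An \emph{algorithm} reveals coordinates $i_1,i_2,\dots,i_\tau$ one by one; whether it stops, and if not which new coordinate it reveals next, is a function of the values revealed so far. It \emph{determines} $f$ if $f(\omega')=f(\omega)$ whenever $\omega'$ agrees with $\omega$ on the coordinates revealed when the algorithm runs on $\omega$. The \emph{revealment} $\delta_i$ is the probability that $i$ is revealed, and the \emph{influence} $\operatorname{Inf}_i$ is the probability that $f$ changes when $\omega_i$ is replaced by an independent copy. We use the inequality of O'Donnell, Saks, Schramm and Servedio \cite{OSSS} in the following form, and include a proof.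

\begin{lemma}[OSSS inequality]\label{lem:osss}
If the algorithm determines $f$, then $2\operatorname{Var}f\le\sum_{i\in I}\delta_i\operatorname{Inf}_i$.
\end{lemma}

\begin{proof}
We first note a fact on adaptive sampling. Suppose that a vector $(Y_i)_{i\in I}$ is filled in one coordinate at a time, that the index filled at each step is a function of the values filled before, and that, given these values, the new value $Y_i$ has the law of $\omega_i$. Then $Y$ has the law of $\omega$. This follows by induction on $|I|$: the first index $j$ is fixed, $Y_j$ has the law of $\omega_j$, and given $Y_j$ the other coordinates are filled by a scheme of the same kind, so they have the product law whatever the value of $Y_j$.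

Let $\tilde\omega$ be an independent copy of $\omega$. Run the algorithm on $\omega$. For $0\le t\le\tau$ let $\omega^t_j=\omega_j$ if $j\in\{i_{t+1},\dots,i_\tau\}$, and $\omega^t_j=\tilde\omega_j$ otherwise. Then $f(\omega^0)=f(\omega)$, because $\omega^0$ agrees with $\omega$ on the revealed coordinates, and $\omega^\tau=\tilde\omega$. Since $f$ takes values in $\{0,1\}$,
\[
2\operatorname{Var}f=E|f(\omega)-f(\tilde\omega)|\le\sum_{t\ge1}E\big[1_{\{t\le\tau\}}|f(\omega^{t-1})-f(\omega^t)|\big].
\]
Fix $t$ and condition on the first $t-1$ revealed coordinates and their values. This decides whether $t\le\tau$; assume so. Then $i_t$ is fixed. Fill in $\omega^{t-1}$ as follows: first the coordinates $i_t,\dots,i_\tau$ in the order of the algorithm, with values from $\omega$; then the others in a fixed order, with values from $\tilde\omega$. No variable is used twice and none of the conditioned variables is used, so the fact above applies and $\omega^{t-1}$ has, conditionally, the law of $\omega$. The variable $\tilde\omega_{i_t}$ is not used in $\omega^{t-1}$, so it is independent of it, and $\omega^t$ is $\omega^{t-1}$ with the coordinate $i_t$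 replaced by $\tilde\omega_{i_t}$. Hence the conditional expectation of $|f(\omega^{t-1})-f(\omega^t)|$ equals $\operatorname{Inf}_{i_t}$, and $\sum_tE[1_{\{t\le\tau\}}\operatorname{Inf}_{i_t}]=\sum_i\delta_i\operatorname{Inf}_i$.
\end{proof}

\subsection{Russo's formula and the exploration}

Fix $n\ge1$. Let $R=[0,3n]\times[0,n]$, let $f$ be the indicator that $\mathcal{E}$ crosses $R$ vertically, so that $E_uf=e_n(u)$, and let $X=\{z:K(z)\cap R\ne\emptyset\}$. Then $\mu(X)<\infty$ and $f$ depends only on $\omega\cap X$. Put $\operatorname{Piv}_u(z)=P_u\big(f(\omega\cup\{z\})\ne f(\omega)\big)$. Conditioning on the number of points in $X$,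
\begin{equation}\label{eq:series}
e_n(u)=e^{-u\mu(X)}\sum_{k\ge0}\frac{u^k}{k!}\int_{X^k}f(\{z_1,\dots,z_k\})\,\mu^{\otimes k}(dz).
\end{equation}
The power series has infinite radius of convergence, since its $k$th coefficient is at most $\mu(X)^k/k!$. Differentiating term by term gives $-\mu(X)E_uf+\int_XE_uf(\omega\cup\{z\})\,\mu(dz)$, and as $f$ is increasing this is \emph{Russo's formula}
\begin{equation}\label{eq:russo}
\frac{d}{du}e_n(u)=\int_X\operatorname{Piv}_u\,d\mu .
\end{equation}

To apply Lemma~\ref{lem:osss} we need finitely many independent coordinates adapted to a local exploration of $R$. An ellipse may meet $R$ far from its center, so we classify ellipses by the part of $R$ they touch. Let $N=\lceil n\rceil$ and $\xi=n/N\in[\frac12,1]$, and divide $R$ into $3N\times N$ closed boxes of side $\xi$. The \emph{type} $\sigma(z)$ of $z\in X$ is the set of boxes met by $K(z)$, and $X_\sigma$ is the set of points of type $\sigma$. There are finitely many types, and the sets $X_\sigma$ partition $X$.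

For $0\le k<N$ let $L_k=[0,3n]\times[k\xi,(k+1)\xi]$ be the $k$th row. To \emph{explore} a box $S$ is to reveal $\omega\cap X_\sigma$ for all types $\sigma\ni S$ not yet revealed, in a fixed order; after this, all ellipses meeting $S$ are known. The algorithm $\mathcal{A}_k$ first explores all boxes of $L_k$. Then, as long as some unexplored box meets a component of $(\text{union of the revealed ellipses})\cap R$ that meets $L_k$, it explores the first such box in a fixed order.

When $\mathcal{A}_k$ stops, every component of $\mathcal{E}\cap R$ that meets $L_k$ consists of revealed ellipses. Indeed, such a component is reached from an ellipse meeting $L_k$, which is revealed, by chains of ellipses intersecting in $R$; and an ellipse touching, at a point of $R$, a revealed component that meets $L_k$ does so in an explored box, hence is revealed. A vertical crossing meets $L_k$, so $f$ can be read off the revealed ellipses, and $\mathcal{A}_k$ determines $f$. Let $\delta^k_\sigma$ be the $P_u$-probability that $\mathcal{A}_k$ reveals the type $\sigma$.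

The influence of a whole type involves adding or removing several points at once, while \eqref{eq:russo} involves one point. Splitting each type into many thin layers reconciles the two.

\begin{lemma}\label{lem:poisson}
For every $k$, $\ \operatorname{Var}_u(f)\le u\sum_\sigma\delta^k_\sigma\int_{X_\sigma}\operatorname{Piv}_u\,d\mu$.
\end{lemma}

\begin{proof}
Let $J\ge1$ and write $\omega\cap X_\sigma$ as a union of $J$ independent Poisson processes $\omega_{\sigma,j}$ of intensity $\frac uJ\mu|_{X_\sigma}$. Run $\mathcal{A}_k$ on the coordinates $(\sigma,j)$, revealing the $J$ layers of a type one after the other; the revealment of $(\sigma,j)$ is $\delta^k_\sigma$. Fix $(\sigma,j)$ and put $\beta=\omega_{\sigma,j}$, $\omega^-=\omega\setminus\beta$, $\nu=\frac uJ\mu(X_\sigma)$. If resampling $\beta$ changes $f$, then the old or the new value differs from $f(\omega^-)$, so $\operatorname{Inf}_{\sigma,j}\le2P(f(\omega^-\cup\beta)\ne f(\omega^-))$. We have $P(|\beta|\ge2)\le\nu^2$; also $P(|\beta|=1)\le\nu$, and given $|\beta|=1$ the point has law $\mu|_{X_\sigma}/\mu(X_\sigma)$ and is independent of $\omega^-$. Therefore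
\[
P\big(f(\omega^-\cup\beta)\ne f(\omega^-)\big)\le\nu^2+\frac uJ\int_{X_\sigma}P\big(f(\omega^-\cup\{z\})\ne f(\omega^-)\big)\,\mu(dz).
\]
Since $\omega^-=\omega$ unless $\beta\ne\emptyset$, the integrand is at most $\operatorname{Piv}_u(z)+\nu$. Thus $\operatorname{Inf}_{\sigma,j}\le\frac{2u}J\int_{X_\sigma}\operatorname{Piv}_u\,d\mu+4\nu^2$. Summing over $j$ and $\sigma$ in Lemma~\ref{lem:osss},
\[
2\operatorname{Var}_u(f)\le2u\sum_\sigma\delta^k_\sigma\int_{X_\sigma}\operatorname{Piv}_u\,d\mu+\frac{4u^2}J\sum_\sigma\mu(X_\sigma)^2 .
\]
Let $J\to\infty$.
\end{proof}

Boxes near $L_k$ are revealed with high probability, so we average over the row. Put $\bar\delta(z)=\frac1N\sum_{k<N}\delta^k_{\sigma(z)}\le1$. Averaging Lemma~\ref{lem:poisson} over $k$,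
\begin{equation}\label{eq:avg}
e_n(u)\big(1-e_n(u)\big)\le u\int_X\bar\delta\,\operatorname{Piv}_u\,d\mu .
\end{equation}
If $\bar\delta\le\delta$ everywhere, \eqref{eq:russo} and \eqref{eq:avg} give $e_n(1-e_n)\le u\delta\frac{d}{du}e_n$, a sharp threshold when $\delta$ is small.

\begin{example}\label{ex:dictator}
Small revealment cannot be dispensed with. Let $f_0$ be the indicator that $\omega$ has a point in a set $Z$ with $\mu(Z)=\kappa$, as for the single crossing ellipse of Example~\ref{ex:one}. Then $E_uf_0=1-e^{-u\kappa}$ has no sharp threshold when $\kappa$ is of order one. Correspondingly, on the event $\omega\cap Z=\emptyset$ an algorithm must reveal all of $Z$ to determine $f_0$, so every part of $Z$ has revealment at least $e^{-u\kappa}$. Ellipses of length comparable to $n$ will not have small revealment in our setting either; we discard them because their total measure tends to zero when $m_2<\infty$.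
\end{example}

\begin{lemma}[Revealment]\label{lem:reveal}
For $z\in X$ with $r=r(z)$ and every $D\ge r+1$, we have $\bar\delta(z)\le\frac{6D}n+\pi_u(r+1,D)$.
\end{lemma}

\begin{proof}
Let $\sigma=\sigma(z)$ and fix $y\in K(z)\cap R$. The ellipse has diameter $r$ and boxes have side at most $1$, so all boxes of $\sigma$ lie in $\Lambda_{r+1}(y)$. If $\mathcal{A}_k$ reveals $\sigma$, it explores a box of $\sigma$, and this box lies in $L_k$ or meets a component of $\mathcal{E}\cap R$ that meets $L_k$. Suppose $L_k\cap\Lambda_D(y)=\emptyset$. Then the first case is impossible, and in the second case a path in $\mathcal{E}$ goes from $\Lambda_{r+1}(y)$ to a point outside $\Lambda_D(y)$. Hence $\delta^k_\sigma\le\pi_u(r+1,D)$ for such $k$. A row meets $\Lambda_D(y)$ only if $[k\xi,(k+1)\xi]$ meets an interval of length $2D$, which happens for at most $\frac{2D}\xi+2\le4D+2\le6D$ values of $k$. Divide by $N\ge n$.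
\end{proof}

For discs, $r=1$ and it suffices to know that $\pi_u(2,D)\to0$ as $D\to\infty$. Here $r$ ranges up to a small multiple of $n$ while $D$ must stay small compared with $n$, so we need $\pi_u(m,Qm)$ to be small for a fixed ratio $Q$, uniformly in large $m$. This is \eqref{eq:pi}, and it is the reason for Lemma~\ref{lem:recurrence}.

\begin{proposition}\label{prop:sharp}
If $0<u_1<u_*$, there are arbitrarily large $n$ with $e_n(u_1)<\frac1{512}$.
\end{proposition}

\begin{proof}
Suppose $e_n(u_1)\ge\frac1{512}$ for all $n\ge n_0$. Fix $u_2\in(u_1,u_*)$, apply Proposition~\ref{prop:rsw} at $u_2$, and let $n\ge n_0$ run through the scales $2n_i$. For $u\in[u_1,u_2]$ we have $e_n(u)\ge\frac1{512}$ and $1-e_n(u)=b_n(u)\ge b_n(u_2)\ge c_3$, so the left side of \eqref{eq:avg} is at least $v_0:=c_3/512$.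

Fix $\delta\in(0,1)$, take $m_0$ and $Q=Q_\delta$ from \eqref{eq:pi} at $u_2$, and let $\eta=\frac\delta{12Q}$.

\emph{Short ellipses.} If $r=r(z)\le\eta n$, put $m=\max(r+1,m_0)$ and $D=Qm$. Then $\pi_u(r+1,D)\le\pi_u(m,Qm)\le\delta$ for $u\le u_2$, and
\[
\frac{6D}n\le\frac{6Q(\eta n+1+m_0)}n=\frac\delta2+\frac{6Q(1+m_0)}n\le\delta
\]
for large $n$. By Lemma~\ref{lem:reveal}, $\bar\delta(z)\le2\delta$.

\emph{Long ellipses.} The rectangle $R$ lies in a disc of radius $2n$. For $r\ge\eta n$ we have $r+4n\le(1+\frac4\eta)r$ and $1+4n\le5n\le\frac5\eta r$, so by \eqref{eq:count}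
\[
\mu\{z\in X:\ r(z)\ge\eta n\}\le\Big(1+\frac4\eta\Big)\frac5\eta\int_{[\eta n,\infty)}r^2\rho(dr)=:\kappa_n,
\]
and $\kappa_n\to0$ because $m_2<\infty$.

In \eqref{eq:avg} bound $\bar\delta$ by $2\delta$ for short ellipses and $\bar\delta\operatorname{Piv}_u$ by $1$ for long ones. With \eqref{eq:russo},
\[
v_0\le2\delta u_2\,\frac{d}{du}e_n(u)+u_2\kappa_n\qquad\text{for all }u\in[u_1,u_2].
\]
Take $n$ so large that $u_2\kappa_n\le\frac{v_0}2$ and integrate over $[u_1,u_2]$. As $e_n(u_2)-e_n(u_1)\le1$, we get $(u_2-u_1)\frac{v_0}2\le2\delta u_2$. The numbers $u_1,u_2,v_0$ do not depend on $\delta$, so this fails for small $\delta$.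
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<u_1<u_*$. Since $g(t)\to0$, Proposition~\ref{prop:sharp} provides $n\ge1$ with $e_n(u_1)<\frac1{512}$ and $121u_1g(t)\le\frac1{1024}$ for all $t\ge n$. By Lemma~\ref{lem:crit}(b), $\mathcal{V}$ percolates almost surely at $u_1$. Hence $u_c\ge u_*$. By Proposition~\ref{prop:rsw}, $\bar u_c\ge u_*$. With \eqref{eq:above} we conclude that $u_c=u_*=\bar u_c$.
\end{proof}

The hypothesis $m_2<\infty$ entered four times: as boundedness of $g$ in \eqref{eq:recV}; as summability of $g(3^kn)$ in Lemma~\ref{lem:crit}(b); as $g(t)\to0$ in the applications of Lemma~\ref{lem:quasi}; and as $\kappa_n\to0$ in Proposition~\ref{prop:sharp}. Remark~\ref{rem:two} shows what happens when $g$ is merely bounded.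

\section{Power-law tails}\label{sec:power}

We prove Theorem~\ref{thm:power}. Throughout, \eqref{eq:tail} holds. For $\alpha>2$ we use freely that $u_c=\bar u_c=u_*$.

\subsection{Part (1): the borderline case $\alpha=2$}

For $\alpha>2$ the equality is Theorem~\ref{thm:main}. For $\alpha<2$, facts (F1) and (F2) say that for every $u>0$ the set $\mathcal{E}$ percolates and $\mathcal{V}$ does not, so $u_c=0=\bar u_c$. For $\alpha=2$ we shall bound the probabilities of percolation away from $1$, and conclude with a zero-one law.

\begin{lemma}\label{lem:zeroone}
An event $A$ invariant under translations has probability $0$ or $1$. This applies to the events that $\mathcal{E}$, respectively $\mathcal{V}$, percolates.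
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. The events that depend only on the points with centers in some $\Lambda_M$ form an algebra generating all events, so one of them, $A'$, satisfies $P(A\triangle A')\le\varepsilon$. Let $A''$ be the translate of $A'$ by a vector of sup-norm larger than $2M$. Then $A'$ and $A''$ are independent, have the same probability, and $P(A\triangle A'')\le\varepsilon$ by invariance. So $P(A)$ is within $2\varepsilon$ of $P(A'\cap A'')=P(A')^2$, which is within $2\varepsilon$ of $P(A)^2$. Hence $P(A)=P(A)^2$.
\end{proof}

Let $\alpha=2$. Then $m_2=\infty$ but $m_1<\infty$, so Section~\ref{sec:prelim} apart from \eqref{eq:g}, Lemma~\ref{lem:strip} and \eqref{eq:recE} are available.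

\emph{Proof that $u_c=0$.} Let $u>0$ and $n\ge1$. In Example~\ref{ex:one},
\[
\mu(Z_n)\ge\frac{n^2}{320}\cdot\frac1{c_\rho(20n)^2}=\frac1{128000\,c_\rho}=:\kappa .
\]
So $\mathcal{E}$ crosses the top rectangle of $\Lambda_{3n}\setminus\operatorname{int}\Lambda_n$ in the long direction with probability at least $1-e^{-u\kappa}$. By rotation invariance and the FKG inequality, $\mathcal{E}$ contains an $n$-circuit with probability at least $q=(1-e^{-u\kappa})^4>0$. By Lemma~\ref{lem:circuit}, $P_u(\Lambda_n\leftrightarrow_{\mathcal{V}}\infty)\le1-q$ for all $n\ge1$. Letting $n\to\infty$, the set $\mathcal{V}$ percolates with probability at most $1-q$, hence $0$ by Lemma~\ref{lem:zeroone}.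

\emph{Proof that $\bar u_c>0$.} By \eqref{eq:gpower}, $g(t)\le2c_\rho$ for $t\ge1$. Let $u>0$ satisfy $242c_\rho u\le\frac1{1024}$. A covered crossing of $[0,3]\times[0,1]$ needs an ellipse meeting a disc of radius $2$, so $e_1\le121u\,g(1)\le\frac1{1024}$ by Lemma~\ref{lem:count}. By \eqref{eq:recE}, $e_n\le\frac1{512}$ implies $e_{3n}\le\frac1{1024}+\frac1{1024}$. So $e_{3^k}\le\frac1{512}$ for all $k\ge0$, and \eqref{eq:arm} gives $P_u(\Lambda_{3^k/2}\leftrightarrow_{\mathcal{E}}\infty)\le\frac4{512}$. By Lemma~\ref{lem:zeroone}, $\mathcal{E}$ does not percolate. This proves part (1).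

\begin{remark}\label{rem:two}
For $\alpha=2$ and such small $u$ we have $1-e^{-u\kappa}\le h_{\mathcal{E}}(3^{k+1},3^k)\le e_{3^k}\le\frac1{512}$ for all $k\ge1$. Covered crossings are unlikely at every scale, but their probabilities are not summable: the conclusion of Lemma~\ref{lem:crit}(b) fails, and neither set percolates.
\end{remark}

\subsection{Part (2): covered connections below $u_c$}

Let $\alpha>2$ and $0<u<u_c=u_*$. The statements on percolation are Proposition~\ref{prop:rsw} and the proof of Theorem~\ref{thm:main}. Put $\Theta_t=P_u(0\leftrightarrow_{\mathcal{E}}\partial\Lambda_t)$. The letter $C$ denotes constants depending on $u$ and $\rho$ that may change from line to line.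

\emph{Lower bound.} Let $n\ge1$. If an ellipse of length $r\ge4n$ contains $0$, one endpoint of its major axis is at distance at least $\frac r2\ge2n$ from $0$, hence outside $\Lambda_n$, and by convexity the ellipse joins $0$ to $\partial\Lambda_n$. An ellipse has area $\frac{\pi r}4$, so these $z$ have $\mu$-measure $\int_{[4n,\infty)}\frac{\pi r}4\rho(dr)\ge\pi n\rho[4n,\infty)\ge c'n^{1-\alpha}$ with $c'=\pi4^{-\alpha}/c_\rho$. Thus $\Theta_n\ge1-\exp(-uc'n^{1-\alpha})$, which is at least a constant times $n^{1-\alpha}$.

\emph{Upper bound on crossings.} We first show
\begin{equation}\label{eq:edecay}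
e_m\le Cm^{2-\alpha}\qquad\text{for }m\ge1 .
\end{equation}
By the proof of Theorem~\ref{thm:main} and Lemma~\ref{lem:crit}(b), $e_{3^kn_0}\to0$ as $k\to\infty$ for some $n_0\ge1$. For large $k$ we have $256e_{3^kn_0}\le\frac12 3^{2-\alpha}$, so \eqref{eq:recE} and \eqref{eq:gpower} give $e_{3^{k+1}n_0}\le\frac12 3^{2-\alpha}e_{3^kn_0}+C3^{k(2-\alpha)}$. Hence $x_k=3^{k(\alpha-2)}e_{3^kn_0}$ satisfies $x_{k+1}\le\frac12x_k+C$ for large $k$ and is bounded. If $m'=3^kn_0\le m\le3m'$, a vertical crossing of $[0,3m]\times[0,m]$ contains a vertical crossing of $[0,9m']\times[0,m']$, so $e_m\le16e_{m'}$ by Lemma~\ref{lem:strip}. This proves \eqref{eq:edecay} for $m\ge n_0$, and for $1\le m\le n_0$ we enlarge $C$.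

\emph{A recursion for $\Theta$.} The bound \eqref{eq:edecay} loses a factor $n$ because a long ellipse may be anywhere in the rectangle. To connect the origin, a long ellipse must touch the cluster that the shorter ellipses build around $0$, and the cost of this is governed by the mean radius of that cluster. Let $n\ge1$. Let $\omega_a$ consist of the ellipses that meet $\Lambda_n$ and are contained in $\operatorname{int}\Lambda_{3n}$, and $\omega_b$ of those that meet $\Lambda_n$ and are not; the latter have $r\ge2n$. Let $\mathcal{C}_a$ be the component of $0$ in $\{0\}\cup(\mathcal{E}(\omega_a)\cap\Lambda_n)$, and let $d\le\sqrt2\,n$ be the largest distance from $0$ of a point of $\mathcal{C}_a$. Suppose $0\leftrightarrow_{\mathcal{E}}\partial\Lambda_{9n}$.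

\emph{Case 1: no ellipse of $\omega_b$ meets $\mathcal{C}_a$.} An ellipse containing $0$ belongs to $\omega_a$, and by induction so does every ellipse reached from it by a chain of intersections in $\Lambda_n$. So the component of $0$ in $\mathcal{E}\cap\Lambda_n$ is $\mathcal{C}_a$, and $0$ is joined to $\partial\Lambda_n$ in $\mathcal{E}(\omega_a)$, an event of probability at most $\Theta_n$. Moreover a path in $\mathcal{E}$ joins $\partial\Lambda_{3n}$ to $\partial\Lambda_{9n}$ within $\Lambda_{9n}\setminus\operatorname{int}\Lambda_{3n}$. This event does not involve $\omega_a$, so it is independent of the former, and has probability at most $4e_{6n}$ by \eqref{eq:arm}. The case has probability at most $4e_{6n}\Theta_n$.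

\emph{Case 2: some ellipse of $\omega_b$ meets $\mathcal{C}_a$.} The process $\omega_b$ is independent of $\mathcal{C}_a$, which lies in the disc of radius $d$ around $0$. For $r\ge2n$ we have $2d\le\sqrt2\,r$. By \eqref{eq:count} the case has probability at most
\[
u(1+\sqrt2)\int_{[2n,\infty)}r\,\rho(dr)\;E[1+2d]=u(1+\sqrt2)\,\frac{g(2n)}{2n}\,E[1+2d]\le Cn^{1-\alpha}E[1+2d].
\]
If $d>\sqrt2\,t$ with $0<t\le n$, then $\mathcal{C}_a\ne\{0\}$, so $\mathcal{C}_a\subset\mathcal{E}$, and $\mathcal{C}_a$ has a point outside $\Lambda_t$; thus $P(d>\sqrt2\,t)\le\Theta_t$, and $E[d]=\sqrt2\int_0^nP(d>\sqrt2\,t)\,dt\le\sqrt2\int_0^n\Theta_t\,dt$.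

Adding the two cases and using \eqref{eq:edecay},
\begin{equation}\label{eq:theta}
\Theta_{9n}\le C\Big(n^{2-\alpha}\Theta_n+n^{1-\alpha}\Big(1+\int_0^n\Theta_t\,dt\Big)\Big),\qquad n\ge1 .
\end{equation}

\emph{Bootstrap.} Say that $\beta\ge0$ is \emph{admissible} if $\Theta_t\le Ct^{-\beta}$ for $t\ge1$; it suffices to check this for $t\ge9$. The value $0$ is admissible, and so is every nonnegative number below an admissible one.
\begin{enumerate}
\item[(A)] If $\beta<1$ is admissible, then $1+\int_0^n\Theta_t\,dt\le Cn^{1-\beta}$, both terms of \eqref{eq:theta} are at most $Cn^{-(\beta+\alpha-2)}$, and $\beta+\alpha-2$ is admissible.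
\item[(B)] If $\beta>1$ is admissible, then the integral is bounded and $\beta+\alpha-2>\alpha-1$, so $\alpha-1$ is admissible.
\end{enumerate}
Each use of (A) adds $\alpha-2>0$, so after finitely many uses some $\beta\ge1$ is admissible. Then every $\beta'\in[0,1)$ is admissible; choosing $\beta'>3-\alpha$, which is possible since $3-\alpha<1$, (A) gives an admissible value larger than $1$. Now (B) yields $\Theta_n\le Cn^{1-\alpha}$. This proves part (2).

\subsection{Part (3): vacant connections above $u_c$}

Let $\alpha>2$ and $u>u_c=u_*$. The statements on percolation are \eqref{eq:above}. We write $N$ for the size of the box to be reached.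

\emph{Lower bound.} For fixed direction and length $r$, the centers of ellipses meeting the segment $[0,N]\times\{0\}$ form a set of area at most $\frac{\pi r}4+Nr\le(N+1)r$, since the vertical extent of the ellipse is at most $r$. So the segment is vacant with probability at least $e^{-um_1(N+1)}$.

\emph{Upper bound.} We use a Peierls argument at a fixed large scale $n$. To obtain independence, the blocking circuits are built from ellipses of length at most $n$. By \eqref{eq:ustar} and Lemma~\ref{lem:crit}(a), $a_n(u)\to0$ along $n=3^kn_0$ for some $n_0\ge1$. For $y\in\mathbb{Z}^2$ let $W_y$ be the event that the union of the ellipses with $r\le n$ contains an $\frac n2$-circuit translated by $ny$. It asks for long crossings of four $3n\times n$ rectangles. For one rectangle, failure implies that $\mathcal{E}$ does not cross it in the long direction, which has probability $a_n$ by \eqref{eq:dual}, or that an ellipse with $r>n$ meets it, which has probability at most $121u\,g(n)$. So $P(W_y^c)\le4\varepsilon_n$ with $\varepsilon_n=a_n+121u\,g(n)$, and $\varepsilon_n\to0$ along the sequence. Fix $n$ with $(4\varepsilon_n)^{1/81}\le\frac1{16}$.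 An ellipse with $r\le n$ meeting $\Lambda_{3n/2}(ny)$ has its center in $\Lambda_{2n}(ny)$, and these boxes are disjoint for sites at sup-distance at least $5$. So the events $W_y$ are independent for sites at mutual sup-distance at least $5$.

Suppose that a path $\gamma$ in $\mathcal{V}\cap\Lambda_N$ joins $0$ to $\partial\Lambda_N$. Call two sites adjacent if their sup-distance is $1$, and call $y$ visited if $\gamma$ meets $\Lambda_{n/2}(ny)$. These closed boxes cover the plane and two of them intersect only if their sites are adjacent; as $\gamma$ is connected, the set of visited sites is connected for this adjacency. It contains $0$ and a site with $|y|_\infty\ge\frac Nn-\frac12$. Hence there is a self-avoiding sequence $y_0=0,y_1,\dots,y_{\ell-1}$ of successively adjacent visited sites with $\ell=\lfloor N/n\rfloor-3$; we assume $N\ge4n$. We have $|ny_j|_\infty\le n(\ell-1)\le N-4n$, so $\Lambda_{3n/2}(ny_j)$ lies in the interior of $\Lambda_N$, and $\gamma$ contains a path from $\Lambda_{n/2}(ny_j)$ to $\partial\Lambda_{3n/2}(ny_j)$. By Lemma~\ref{lem:circuit}, $W_{y_j}$ fails for every $j$. There are at most $8^\ell$ such sequences. From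 each we choose greedily at least $\ell/81$ sites at mutual sup-distance at least $5$, since a chosen site excludes at most the $81$ sites within distance $4$. Therefore
\[
P_u(0\leftrightarrow_{\mathcal{V}}\partial\Lambda_N)\le8^\ell(4\varepsilon_n)^{\ell/81}\le2^{-\ell}\le2^{4-N/n}.
\]
This proves part (3).

\subsection{Part (4): the critical point}

Let $\alpha>2$. By (F3), $u_c=u_*\in(0,\infty)$. Both criteria of Lemma~\ref{lem:crit} are conditions on one finite rectangle, so they survive a small change of $u$; if one of them held at $u_c$, it would hold on the wrong side of $u_c$. The functions $e_n(u)$ and $a_n(u)=1-h_{\mathcal{E}}(3n,n;u)$ are continuous in $u$, by the series \eqref{eq:series} and its analogue for long crossings.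

If $C_*(u_*)a_n(u_*)<\frac12$ for some $n\ge1$, the same inequality holds for some $u<u_*$, contradicting \eqref{eq:ustar}. So $a_n(u_c)\ge\frac1{2C_*(u_c)}$ for all $n\ge1$.

Let $n\ge1$ be so large that $121(u_c+1)g(t)\le\frac1{1024}$ for all $t\ge n$. If $e_n(u_c)<\frac1{512}$, then $e_n(u)\le\frac1{512}$ for some $u\in(u_c,u_c+1)$, and by Lemma~\ref{lem:crit}(b) the set $\mathcal{V}$ percolates at $u>u_c$, contradicting the definition of $u_c$. So $e_n(u_c)\ge\frac1{512}$ for all large $n$. This completes the proof of Theorem~\ref{thm:power}.

\begin{thebibliography}{9}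

\bibitem{LP}
Last and Penrose, \emph{Lectures on the Poisson Process}.

\bibitem{OSSS}
O'Donnell, Saks, Schramm and Servedio, 2005.

\bibitem{Tassion}
Tassion, \emph{Crossing probabilities for Voronoi percolation}, Ann. Probab., 2016.

\bibitem{TU}
Augusto Teixeira and Daniel Ungaretti, \emph{Ellipses Percolation}, arXiv:1605.07598 (2016).

\end{thebibliography}
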